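\title{Almost invariant families of subspaces: a nearly quadratic bound}

\begin{abstract}
Let a group $G$ act linearly on a vector space and preserve a family $X$ of subspaces such that $\dim A/(A\cap A')\le r$ for all $A,A'\in X$. We construct a $G$-invariant subspace $W$, a finite sum of finite intersections of members of $X$, with $\dim W/(W\cap A)\le r$ and $\dim A/(W\cap A)=O(r^2\log r)$ for all $A\in X$. This gives, for arbitrary groups, the polynomial bound conjectured for finite groups. Finite projective planes show that the second bound cannot have order smaller than $r^2$. The subspace $W$ is extracted from a near-minimizer of a strictly convex functional on filtrations.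
\end{abstract}

\section{Introduction}

Let $V$ be a vector space over a field $k$. For subspaces $U,U'\subset V$ put
\[
[U:U']=\dim U/(U\cap U').
\]
This is the dimension of the image of $U$ in $V/U'$, so it measures how far $U$ is from lying in $U'$. If $[U:U']$ and $[U':U]$ are both small, then $U$ and $U'$ nearly coincide, even when both are infinite-dimensional.

Let $X$ be a collection of subspaces of $V$, and write $A_x$ for the subspace corresponding to $x\in X$. Let $G$ be a group acting linearly on $V$ and preserving $X$ setwise; thus $G$ permutes $X$ and $gA_x=A_{gx}$. Our standing hypothesis is that, for some integer $r\ge1$,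
\begin{equation}\label{eq:hyp}
[A_x:A_y]\le r\qquad\text{for all }x,y\in X.
\end{equation}
For example, if $A$ is a subspace with $[A:gA]\le r$ for all $g\in G$, then its orbit satisfies \eqref{eq:hyp}, because $[gA:g'A]=[A:g^{-1}g'A]$. We want to replace such an almost invariant family by one invariant subspace $W$ close to all its members, that is, with
\[
p_x(W)=[W:A_x]\qquad\text{and}\qquad q_x(W)=[A_x:W]
\]
bounded in terms of $r$ alone. We also want $W$ to be built from $X$ by lattice operations. Call $W$ \emph{admissible} if it is $G$-invariant and is a finite sum of finite intersections of subspaces from $X$.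

If $X=\{A_1,A_2\}$, then $W=A_1+A_2$ has $p_x(W)\le r$ and $q_x(W)=0$. For larger families neither the sum nor the intersection of all members works, and this is why sums of intersections appear.

\begin{example}\label{ex:blocks}
Let $n\ge3$, let $V$ have basis $e_1,\dots,e_n,e'_1,\dots,e'_n$, let $G=S_n$ permute the indices, and let $A_i$ be spanned by $e'_i$ and the $e_j$ with $j\ne i$. Then $\dim A_i=n$ and $\dim A_i\cap A_j=n-2$ for $i\neq j$, so \eqref{eq:hyp} holds with $r=2$. The intersection of all $A_i$ is $0$, and $q_i(0)=n$. Their sum is $V$, and $p_i(V)=n$. The sum of the pairwise intersections is $W=\langle e_1,\dots,e_n\rangle$, and $p_i(W)=q_i(W)=1$.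
\end{example}

An effective form of Wagner's theorem on almost invariant subspaces says that under \eqref{eq:hyp} there is an admissible $W$ with $p_x(W)\le r$ and $q_x(W)\le r(r+1)^{r+1}$ for all $x\in X$. The problem posed by Kazhdan and Polishchuk \cite{KP} is to improve the second bound to a polynomial in $r$, at least for finite $G$:

\medskip
\emph{Is there a polynomial $P$ such that for all $k$, $V$, $X$, all finite groups $G$ and all $r\ge1$ satisfying \eqref{eq:hyp}, there is an admissible $W$ with $p_x(W)\le r$ and $q_x(W)\le P(r)$ for all $x\in X$?}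
\medskip

The answer is yes, and finiteness of $G$ is not needed. We prove a version in which $p_x(W)$ is allowed to be as large as a given $s\ge r$.

\begin{theorem}\label{thm:upper}
Let $k$, $V$, $X$ be arbitrary, let $G$ be any group acting linearly on $V$ and preserving $X$, and let $r\ge1$ satisfy \eqref{eq:hyp}. Let $s\ge r$ be an integer and
\[
K=\frac{2(s+1)}{s+1-r},\qquad m=1+\lfloor K\ln(rK^2)\rfloor .
\]
Then there is an admissible subspace $W$ with $p_x(W)\le s$ and $q_x(W)\le rm$ for all $x\in X$.
\end{theorem}

\begin{corollary}\label{cor:poly}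
Under the same hypotheses there is an admissible $W$ with $p_x(W)\le r$ and
\[
q_x(W)\le r\bigl(1+\lfloor 2(r+1)\ln(4r(r+1)^2)\rfloor\bigr)=O(r^2\log r)
\]
for all $x\in X$. The right side is at most $13r^3$, so one can take $P(r)=13r^3$.
\end{corollary}

\begin{proof}
For $s=r$ we have $K=2(r+1)$. Since $r+1\le 2r$, $\ln 16<3$ and $\ln r\le r-1$, we get $\ln(4r(r+1)^2)\le\ln 16+3\ln r\le 3r$. Hence the bound is at most $r(1+6r(r+1))\le r(r^2+12r^2)=13r^3$.
\end{proof}

The exponent $2$ is optimal already for finite groups.

\begin{theorem}\label{thm:lower}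
Let $k$ be any field.
\begin{itemize}
\item[(a)] Let $Q$ be a prime power, $d\ge2$, $r=Q^{d-1}$ and $\kappa=\frac{Q^d-1}{Q-1}$. There are a finite-dimensional $V$, a finite group $G$ and a family $X$ satisfying \eqref{eq:hyp} such that every $G$-invariant sum of intersections $W$ of members of $X$ with $p_x(W)\le\kappa-1$ for all $x$ has $q_x(W)=Q^d=rQ$ for all $x$. For $d=2$ one has $r=Q$ and $\kappa-1=r$, and $q_x(W)=r^2$ is forced.
\item[(b)] For every $r\ge1$ there are $V$, a finite group $G$ and a family $X$ satisfying \eqref{eq:hyp} such that every admissible $W$ with $p_x(W)\le r$ for all $x$ has $q_x(W)\ge(r^2+3)/4$.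
\end{itemize}
\end{theorem}

Thus $P(r)\ge r^2$ for every prime power $r$ and $P(r)\ge(r^2+3)/4$ for every $r$, and the optimal bound for $s=r$ lies between $(r^2+3)/4$ and $O(r^2\log r)$. We do not determine whether the logarithmic factor is necessary.

Section~\ref{sec:sets} treats coordinate subspaces, where a counting argument solves the problem and serves as a model for the general proof. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}. Sections~\ref{sec:filt}--\ref{sec:proof} prove Theorem~\ref{thm:upper}.

\section{The model case: coordinate subspaces}\label{sec:sets}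

Let $\Omega$ be a finite set, let $V$ have basis $(e_u)_{u\in\Omega}$, and let $G$ act by permuting $\Omega$. For $T\subset\Omega$ write $V_T=\langle e_u:u\in T\rangle$. Let $X$ be nonempty with $A_x=V_{S_x}$ for subsets $S_x\subset\Omega$. Since $[V_T:V_{T'}]=|T\setminus T'|$, hypothesis \eqref{eq:hyp} reads $|S_x\setminus S_y|\le r$. The natural candidate for $W$ is spanned by the points that lie in most of the sets $S_y$. Define the \emph{frequency}
\[
\varphi(u)=\frac{|\{y\in X:u\in S_y\}|}{|X|},
\]
a $G$-invariant function on $\Omega$. Fix $s\ge r$, let $K$ be as in Theorem~\ref{thm:upper}, and put $\theta=r/(s+1)=1-2/K$.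

\begin{proposition}\label{prop:sets}
Let $T=\{u\in\Omega:\varphi(u)>\theta\}$. Then $V_T$ is admissible, and $p_x(V_T)\le s$ and $q_x(V_T)\le rK/2$ for all $x\in X$.
\end{proposition}

\begin{proof}
Counting pairs $(u,y)$ in two ways gives, for each $x$,
\[
\sum_{u\notin S_x}\varphi(u)=\frac1{|X|}\sum_{y}|S_y\setminus S_x|\le r,
\qquad
\sum_{u\in S_x}(1-\varphi(u))=\frac1{|X|}\sum_{y}|S_x\setminus S_y|\le r .
\]
If $|T\setminus S_x|\ge s+1$, the first sum exceeds $(s+1)\theta=r$; so $|T\setminus S_x|\le s$. Each point of $S_x\setminus T$ contributes at least $1-\theta=2/K$ to the second sum; so $|S_x\setminus T|\le rK/2$. The set $T$ is $G$-invariant. For $u\in T$ let $J_u$ be the intersection of all $S_y$ that contain $u$; there is at least one, as $\varphi(u)>0$. If $u'\in J_u$, then every $S_y$ containing $u$ contains $u'$, so $\varphi(u')\ge\varphi(u)$ and $u'\in T$. Hence $T=\bigcup_{u\in T}J_u$, and $V_T$ is a finite sum of finite intersections.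
\end{proof}

In Example~\ref{ex:blocks} with $n\ge4$ and $s=r=2$, the threshold is $\theta=2/3$, the vectors $e_i$ have frequency $(n-1)/n$, the vectors $e'_i$ have frequency $1/n$, and $V_T=\langle e_1,\dots,e_n\rangle$. In general $s=r$ gives $q_x(V_T)\le r(r+1)$, which suggests that the answer to the problem has order about $r^2$.

Both the definition of $T$ and the proof that $V_T$ is admissible use points of $\Omega$, and general subspaces have no common basis: three distinct lines in a plane are never coordinate lines for one basis. We therefore look for substitutes that make sense without points.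

\medskip\noindent\emph{Admissibility by cutting.} For $I\subset\Omega$, the average over $y$ of $|(I\cap S_y)\setminus T|$ is $\sum_{u\in I\setminus T}\varphi(u)\le\theta\,|I\setminus T|$. So some $y$ satisfies
\begin{equation}\label{eq:setcut}
|(I\cap S_y)\setminus T|\le\theta\,|I\setminus T| .
\end{equation}
Start from $I=S_x$, where $|I\setminus T|\le rK/2$, and apply \eqref{eq:setcut} repeatedly. After $j$ cuts, where $\theta^jrK/2<1$, we have an intersection $I_x=S_x\cap S_{y_1}\cap\dots\cap S_{y_j}$ contained in $T$. Each cut removes at most $r$ points of $S_x$, so $|S_x\setminus I_x|\le rj$. The union of all translates $gI_x$ is invariant, lies in $T$, and contains each $I_x$. It therefore spans an admissible $W$ with $p_x(W)\le s$ and $q_x(W)\le rj$. As $\theta\le\exp(-2/K)$, any $j>\frac K2\ln(rK/2)$ suffices. This route uses only three properties of $T$: invariance, the bounds on $p_x$ and $q_x$, and \eqref{eq:setcut}. Its price is the logarithm, and this is the source of the logarithm in Theorem~\ref{thm:upper}.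

\medskip\noindent\emph{A variational description of $T$.} For $\alpha\in(0,1)$ and $T'\subset\Omega$,
\begin{equation}\label{eq:setvar}
\frac1{|X|}\sum_x\bigl[\alpha\,p_x(V_{T'})+(1-\alpha)\,q_x(V_{T'})\bigr]=\sum_{u\in T'}\alpha(1-\varphi(u))+\sum_{u\notin T'}(1-\alpha)\varphi(u).
\end{equation}
Since $\alpha(1-\varphi)-(1-\alpha)\varphi=\alpha-\varphi$, the minimizers are exactly the sets $T'$ with $\{\varphi>\alpha\}\subset T'\subset\{\varphi\ge\alpha\}$. The left side of \eqref{eq:setvar} is written in terms of $p_x$ and $q_x$ only. Two difficulties remain. First, $X$ may be infinite, with no average available; we replace the average by the supremum over $x$, which is just as $G$-invariant. Second, a minimizer of an invariant functional is forced to be invariant only if it is unique, and in \eqref{eq:setvar} points with $\varphi(u)=\alpha$ may be kept or dropped at will. Uniqueness comes from strict convexity, and convexity needs a way to form the midpoint of two candidates. For sets, one passes from subsets to functions $f\colon\Omega\to[0,1]$, or equivalently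 to the decreasing families of superlevel sets $\{f\ge t\}$. Decreasing families of subspaces make sense in general, and \emph{two} of them always have a common adapted basis. That is enough to define midpoints.

\section{Lower bounds from finite projective spaces}\label{sec:lower}

All examples are coordinate families in which transitivity leaves only two invariant candidates.

\begin{lemma}\label{lem:design}
Let a finite group $G$ act transitively on a finite set $\Omega$, and let $\mathcal H$ be a nonempty $G$-stable family of subsets of $\Omega$, all of cardinality $\kappa$, with $|H\cap H'|\ge\kappa-r$ for all $H,H'\in\mathcal H$. Let $V$ have basis $(e_u)_{u\in\Omega}$ and let $X$ consist of the subspaces $A_H=V_{\Omega\setminus H}$, $H\in\mathcal H$. Then \eqref{eq:hyp} holds, and every $G$-invariant sum of intersections $W$ of members of $X$ with $p_H(W)\le\kappa-1$ for all $H$ is $0$, so that $q_H(W)=|\Omega|-\kappa$ for all $H$.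
\end{lemma}

\begin{proof}
We have $[A_H:A_{H'}]=|H'\setminus H|=\kappa-|H\cap H'|\le r$. Sums and intersections of coordinate subspaces are coordinate subspaces, so $W=V_T$ for some $T\subset\Omega$. Invariance of $W$ makes $T$ invariant, so $T=\emptyset$ or $T=\Omega$ by transitivity. The second case is excluded because $p_H(V)=|H|=\kappa$. So $W=0$ and $q_H(W)=\dim A_H=|\Omega|-\kappa$.
\end{proof}

Recall that the points of the projective space $PG(d,Q)$ are the one-dimensional subspaces of $\mathbb F_Q^{\,d+1}$, that a $j$-dimensional subspace contains $\frac{Q^j-1}{Q-1}$ points, and that hyperplanes are given by the $d$-dimensional subspaces, two distinct ones meeting in a subspace of dimension $d-1$. The finite group $PGL_{d+1}(\mathbb F_Q)$ is transitive on points and permutes the hyperplanes. For $d=2$ there are $Q^2+Q+1$ points, hyperplanes are called lines and have $Q+1$ points, and any two lines meet.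

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
(a) Let $\Omega$ be the point set of $PG(d,Q)$, let $G=PGL_{d+1}(\mathbb F_Q)$, and let $\mathcal H$ be the set of hyperplanes. A hyperplane has $\kappa$ points, and two distinct ones share $\frac{Q^{d-1}-1}{Q-1}=\kappa-Q^{d-1}=\kappa-r$ points. Lemma~\ref{lem:design} gives $q_H(W)=\frac{Q^{d+1}-1}{Q-1}-\kappa=Q^d$. For $d=2$ we have $r=Q$, $\kappa=r+1$ and $Q^d=r^2$.

(b) We apply Lemma~\ref{lem:design} with $\kappa=r+1$, so we need sets of size $r+1$ that pairwise meet. For $r=1$ let $\Omega=\{1,2,3\}$, $G=S_3$, and let $\mathcal H$ consist of the two-element subsets; thus $X=\{ke_1,ke_2,ke_3\}$. Then $q_H(W)=3-2=1=(r^2+3)/4$.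

For $r\ge2$ let $Q\ge2$ be the largest power of $2$ with $Q\le r$, so $r/2<Q\le r$. Let $\Omega$ be the point set of $PG(2,Q)$ and $G=PGL_3(\mathbb F_Q)$. Lines have only $Q+1$ points, so we pad them: let $\mathcal H$ consist of all sets $\ell\cup J$ with $\ell$ a line, $J\subset\Omega\setminus\ell$ and $|J|=r-Q$. Such sets exist because $0\le r-Q\le Q\le Q^2=|\Omega\setminus\ell|$. The family is $G$-stable, its members have $r+1$ points, and any two members meet because lines meet. Since $2Q>r$ gives $Q\ge(r+1)/2$,
\[
q_H(W)=Q^2+Q+1-(r+1)\ge\frac{(r+1)^2}4+\frac{r+1}2-r=\frac{r^2+3}4 .\qedhere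
\]
\end{proof}

The smallest case of (a) is the plane with seven points: $r=2$, each $A_H$ has dimension $4=r^2$, and every point has frequency $4/7$, below the threshold $2/3$ of Proposition~\ref{prop:sets}.

\begin{remark}
In (a) take $s=\kappa-1=Q+\dots+Q^{d-1}\ge r$ and put $\kappa'=\kappa-r=\frac{Q^{d-1}-1}{Q-1}\ge1$. Then $\kappa=Q\kappa'+1$, so $K=2\kappa/\kappa'\le2(Q+1)$. As $Q\le r$, Theorem~\ref{thm:upper} gives $q_x(W)\le r\bigl(1+2(Q+1)\ln(4r(r+1)^2)\bigr)$, while $q_x(W)=rQ$ is forced. So Theorem~\ref{thm:upper} is sharp up to a logarithmic factor for these values of $s$ as well.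
\end{remark}

\section{Filtrations and their midpoints}\label{sec:filt}

From now on we are in the setting of Theorem~\ref{thm:upper}. If $X=\emptyset$, take $W=0$; so assume $X\ne\emptyset$.

\subsection*{Commensurable subspaces}
As the dimension of the image of $U$ in $V/U'$, the number $[U:U']=\dim(U+U')/U'$ is nondecreasing in $U$ and nonincreasing in $U'$. It satisfies $[gU:gU']=[U:U']$ and the triangle inequality
\begin{equation}\label{eq:tri}
[U:U'']\le[U:U']+[U':U''],
\end{equation}
because $[U:U'']\le\dim U/(U\cap U'\cap U'')=[U:U']+[U\cap U':U'']$.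

Call $U,U'$ \emph{commensurable} if $[U:U']$ and $[U':U]$ are finite. By \eqref{eq:tri} this is an equivalence relation, and by \eqref{eq:hyp} all $A_x$ lie in one class $\mathcal L$. The class $\mathcal L$ is $G$-stable, since $G$ permutes the $A_x$. It is closed under finite intersections and sums, since $[U:U\cap U']=[U:U']$ and $[U+U':U]=[U':U]$. It contains every $U$ with $C\subset U\subset B$ and $B,C\in\mathcal L$, since $[U:C]\le[B:C]$. For $U\in\mathcal L$ and fixed $y$, \eqref{eq:tri} and \eqref{eq:hyp} give $p_x(U)\le p_y(U)+r$ and $q_x(U)\le r+q_y(U)$, so $p_x(U)$ and $q_x(U)$ are bounded in $x$. Finally, if $U,C\in\mathcal L$ and $C\subset U\cap A_x$, then all quotients by $C$ below are finite-dimensional and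
\begin{equation}\label{eq:pq}
p_x(U)=\dim U/C-\dim(U\cap A_x)/C,\qquad q_x(U)=\dim A_x/C-\dim(U\cap A_x)/C .
\end{equation}

\subsection*{Adapted bases}
A basis of a finite-dimensional space is \emph{adapted} to a subspace if the subspace is spanned by part of the basis; it is then spanned by the basis vectors that lie in it.

\begin{lemma}\label{lem:adapted}
Let $F=F_0\supseteq\dots\supseteq F_a=0$ and $F=F'_0\supseteq\dots\supseteq F'_b=0$ be two chains in a finite-dimensional space $F$. There is a basis of $F$ adapted to all $F_i\cap F'_j$, in particular to all $F_i$ and all $F'_j$.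
\end{lemma}

\begin{proof}
Put $F_{ij}=F_i\cap F'_j$ and $n_{ij}=\dim F_{ij}$; thus $F_{aj}=F_{ib}=0$. For $i<a$, $j<b$ choose a complement $N_{ij}$ of $F_{i+1,j}+F_{i,j+1}$ in $F_{ij}$. Descending induction on $i+j$ gives $F_{ij}=\sum_{i'\ge i,\,j'\ge j}N_{i'j'}$. Since $F_{i+1,j}\cap F_{i,j+1}=F_{i+1,j+1}$,
\[
\dim N_{ij}=n_{ij}-n_{i+1,j}-n_{i,j+1}+n_{i+1,j+1},
\]
and the sum of these numbers over all $i<a$, $j<b$ telescopes to $n_{00}=\dim F$. So $F$ is the direct sum of the $N_{ij}$, and the union of bases of the $N_{ij}$ is the required basis.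
\end{proof}

\subsection*{Filtrations}
A \emph{filtration} is a family $E=(E_t)_{t\in(0,1]}$ of members of $\mathcal L$ with $E_t\supseteq E_{t'}$ for $t\le t'$, for which there are $0=t_0<\dots<t_n=1$ such that $E_t$ is constant on each $(t_{j-1},t_j]$. Let $E_{0+}$ be its largest member, and put $E_0=V$. The \emph{level} of $v\in V$ is
\[
\operatorname{lev}_E(v)=\max\{t\in[0,1]:v\in E_t\}.
\]
The maximum exists because the intervals of constancy are closed on the right, and $v\in E_\sigma$ if and only if $\operatorname{lev}_E(v)\ge\sigma$, for all $\sigma\in[0,1]$.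

Let $E,E'$ be filtrations, $B=E_{0+}+E'_{0+}$, and let $C\in\mathcal L$ with $C\subset E_1\cap E'_1$. Apply Lemma~\ref{lem:adapted} in $B/C$ to the chains formed by the $E_t/C$ and by the $E'_t/C$, and lift the basis to vectors $b_i\in B$. We call $(b_i)$ an \emph{adapted basis modulo $C$} for $E,E'$. With $f_i=\operatorname{lev}_E(b_i)$ and $f'_i=\operatorname{lev}_{E'}(b_i)$ we have, for $t,\sigma,\sigma'\in(0,1]$,
\begin{equation}\label{eq:coord}
\begin{gathered}
E_t=C+\langle b_i:f_i\ge t\rangle,\qquad E'_t=C+\langle b_i:f'_i\ge t\rangle,\\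
E_\sigma\cap E'_{\sigma'}=C+\langle b_i:f_i\ge\sigma,\ f'_i\ge\sigma'\rangle .
\end{gathered}
\end{equation}
So a pair of filtrations looks like a pair of functions $f,f'$ on a finite set, and the midpoint should correspond to $(f+f')/2$. The basis is not canonical, however, and below we must let $C$ vary with $x$ while the midpoint stays fixed. We therefore need a definition that uses no basis. The \emph{midpoint} of $E$ and $E'$ is the family
\[
M_t=\sum_{\substack{\sigma,\sigma'\in[0,1]\\ \sigma+\sigma'=2t}}E_\sigma\cap E'_{\sigma'}\qquad(0<t\le1).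
\]

\begin{lemma}\label{lem:mid}
Let $t\in(0,1]$.
\begin{itemize}
\item[(i)] If $v\in V$ and $\operatorname{lev}_E(v)+\operatorname{lev}_{E'}(v)\ge2t$, then $v\in M_t$.
\item[(ii)] For every $C$ and adapted basis as above, $M_t=C+\langle b_i:f_i+f'_i\ge2t\rangle$.
\end{itemize}
In particular $M$ is a filtration with $M_1\supset C$.
\end{lemma}

\begin{proof}
(i) Let $f,f'$ be the two levels of $v$. Put $\sigma=\min(f,2t)$ and $\sigma'=2t-\sigma$. Then $0\le\sigma\le f$. Also $\sigma'$ is $2t-f$ or $0$, so $0\le\sigma'\le f'$. Hence $v\in E_\sigma\cap E'_{\sigma'}\subset M_t$.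

(ii) The inclusion $\supset$ follows from (i) and $C\subset E_t\cap E'_t\subset M_t$. For $\subset$, consider a term $E_\sigma\cap E'_{\sigma'}$. If $\sigma,\sigma'>0$, then by \eqref{eq:coord} it is spanned modulo $C$ by vectors $b_i$ with $f_i+f'_i\ge\sigma+\sigma'=2t$. If $\sigma=0$, the term is $E'_{2t}$, spanned modulo $C$ by the $b_i$ with $f'_i\ge2t$; if $\sigma'=0$, it is $E_{2t}$, spanned modulo $C$ by the $b_i$ with $f_i\ge2t$.

By (ii), $M_t$ lies between $C$ and $B$, decreases in $t$, and is constant on the half-open intervals cut out by the numbers $(f_i+f'_i)/2$.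
\end{proof}

\begin{example}\label{ex:const}
If $E_t=U$ and $E'_t=U'$ for all $t\in(0,1]$, then $M_t=U+U'$ for $t\le\frac12$ (the terms $\sigma=0$ and $\sigma'=0$ occur) and $M_t=U\cap U'$ for $t>\frac12$. The convention $E_0=V$ is what produces the sum.
\end{example}

\section{A strictly convex energy}\label{sec:energy}

We integrate the expression from \eqref{eq:setvar} along a filtration. A constant weight $\alpha$ would give a functional that is convex but not strictly so; we let the weight increase slightly with $t$. Fix $c\in(\frac12,1)$ and $0<\eta<1-c$, and put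
\[
\alpha(t)=c+\eta(2t-1),\qquad h(f)=\int_0^f\alpha(t)\,dt=(c-\eta)f+\eta f^2 .
\]
Then $\alpha(t)\in[c-\eta,c+\eta]\subset(0,1)$ for $t\in[0,1]$, because $\eta<1-c<c$, and $h(1)=c$. For a filtration $E$ define
\[
\Phi_x(E)=\int_0^1\bigl[\alpha(t)\,p_x(E_t)+(1-\alpha(t))\,q_x(E_t)\bigr]dt,\qquad \Phi(E)=\sup_{x\in X}\Phi_x(E).
\]
A filtration has finitely many members, and $p_x,q_x$ of each are bounded in $x$, so $0\le\Phi(E)<\infty$.

In the model case of Section~\ref{sec:sets}, the filtration $E_t=V_{\{f\ge t\}}$ attached to $f\colon\Omega\to[0,1]$ has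
\[
\Phi_x(E)=\sum_{u\notin S_x}h(f(u))+\sum_{u\in S_x}\bigl(1-c+h(f(u))-f(u)\bigr),
\]
a quadratic function of $f$ whose quadratic part $\eta\sum_uf(u)^2$ does not depend on $x$. If moreover $G$ is transitive on $X$, the invariant filtration $E_t=V_{\{\varphi\ge\alpha(t)\}}$ minimizes $\Phi$ among coordinate filtrations: by \eqref{eq:setvar} it minimizes the average of the $\Phi_x$, this average is at most $\Phi$, and the two agree on invariant filtrations. So a minimizer is a chain of threshold sets with thresholds near $c$, and $c$ takes over the role of $\theta$.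

\begin{lemma}[strict convexity]\label{lem:convex}
Let $E,E'$ be filtrations with midpoint $M$, let $x\in X$, and let $(b_i)$ be an adapted basis modulo $C=E_1\cap E'_1\cap A_x$, with levels $f_i,f'_i$. Then
\[
\Phi_x(M)\le\tfrac12\Phi_x(E)+\tfrac12\Phi_x(E')-\tfrac\eta4\sum_i(f_i-f'_i)^2 .
\]
\end{lemma}

The difficulty is that three objects are involved, $E$, $E'$ and $A_x$, while only two chains can be split by one basis. The remedy is to separate $\Phi_x$ into a part that involves only the filtration and a part that lives inside $A_x$, and to use a different basis for each.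

\begin{proof}
For a filtration $D$ with $D_1\supset C$, \eqref{eq:pq} and $\int_0^1(1-\alpha)\,dt=1-c$ give
\begin{equation}\label{eq:split}
\Phi_x(D)=\int_0^1\alpha(t)\dim D_t/C\,dt+(1-c)\dim A_x/C-\int_0^1\dim(D_t\cap A_x)/C\,dt .
\end{equation}
This applies to $D=E,E',M$, and the middle term is the same for all three.

\emph{First term.} By \eqref{eq:coord}, $\dim E_t/C=\#\{i:f_i\ge t\}$, so the first term for $E$ is $\sum_i\int_0^{f_i}\alpha\,dt=\sum_ih(f_i)$. In the same way it is $\sum_ih(f'_i)$ for $E'$ and, by Lemma~\ref{lem:mid}(ii), $\sum_ih\bigl(\frac{f_i+f'_i}2\bigr)$ for $M$. Since $\frac{f^2+f'^2}2-\bigl(\frac{f+f'}2\bigr)^2=\frac{(f-f')^2}4$, we have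
\[
h\Bigl(\frac{f+f'}2\Bigr)=\tfrac12h(f)+\tfrac12h(f')-\tfrac\eta4(f-f')^2 .
\]
So the first term for $M$ equals the mean of those for $E$ and $E'$ minus $\frac\eta4\sum_i(f_i-f'_i)^2$.

\emph{Last term.} Apply Lemma~\ref{lem:adapted} in $A_x/C$ to the chains formed by the $(E_t\cap A_x)/C$ and by the $(E'_t\cap A_x)/C$, and lift the basis to vectors $a_j\in A_x$. Let $w_j=\operatorname{lev}_E(a_j)$ and $w'_j=\operatorname{lev}_{E'}(a_j)$. Then $\dim(E_t\cap A_x)/C=\#\{j:w_j\ge t\}$, whose integral over $(0,1]$ is $\sum_jw_j$; for $E'$ the integral is $\sum_jw'_j$. If $w_j+w'_j\ge2t$, then $a_j\in M_t\cap A_x$ by Lemma~\ref{lem:mid}(i). The $a_j$ are independent modulo $C$, so $\dim(M_t\cap A_x)/C\ge\#\{j:w_j+w'_j\ge2t\}$, and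
\[
\int_0^1\dim(M_t\cap A_x)/C\,dt\ge\sum_j\frac{w_j+w'_j}2 .
\]
This integral enters \eqref{eq:split} with a minus sign, and the lemma follows.
\end{proof}

\begin{example}
Let $A_1,A_2,A_3$ be distinct lines in a plane $V$, and let $E,E'$ be the constant filtrations $A_1,A_2$. By Example~\ref{ex:const}, $M_t=V$ for $t\le\frac12$ and $M_t=0$ for $t>\frac12$. As $h(\frac12)=\frac c2-\frac\eta4$, for each $x$
\[
\Phi_x(M)=h(\tfrac12)+\bigl(\tfrac12-c+h(\tfrac12)\bigr)=\tfrac12-\tfrac\eta2 .
\]
A basis adapted to $A_1,A_2$ has levels $(f,f')=(1,0)$ and $(0,1)$, so the gain in Lemma~\ref{lem:convex} is $\eta/2$. For $x=1$ we have $\Phi_1(E)=0$, $\Phi_1(E')=1$, and equality holds. For $x=3$ we have $\Phi_3(E)=\Phi_3(E')=1$, and the inequality is strict: $M_t\cap A_3=A_3$ for $t\le\frac12$, although $E_t\cap A_3=E'_t\cap A_3=0$. The lack of a common basis works in our favor.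
\end{example}

\section{Near-minimizers of the energy}\label{sec:min}

Let $\rho=\inf_E\Phi(E)$, the infimum over all filtrations. For the constant filtration $E_t=A_y$ we get $\Phi_x(E)=c\,[A_y:A_x]+(1-c)[A_x:A_y]\le r$, so
\begin{equation}\label{eq:rho}
0\le\rho\le r .
\end{equation}
We do not need the infimum to be attained. A filtration with $\Phi(E)\le\rho+\varepsilon$ has approximate versions of the properties of the threshold set $T$.

For $g\in G$ the family $gE=(gE_t)$ is a filtration, and $\Phi_{gx}(gE)=\Phi_x(E)$. Since $x\mapsto gx$ is a bijection of $X$, we get $\Phi(gE)=\Phi(E)$. So $gE$ is a near-minimizer together with $E$, and strict convexity forces the two to be close.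

\begin{lemma}[almost invariance]\label{lem:inv}
Let $0<\delta<1$, $0<\varepsilon<\eta\delta^2/4$ and $\Phi(E)\le\rho+\varepsilon$. Then $gE_t\subset E_{t-\delta}$ for all $g\in G$ and $t\in(\delta,1]$.
\end{lemma}

\begin{proof}
Suppose $gE_t\not\subset E_{t-\delta}$. Let $E'=gE$, and let $M$ be the midpoint of $E$ and $E'$. Fix $x\in X$ and take a basis as in Lemma~\ref{lem:convex}. By \eqref{eq:coord}, $E'_t\not\subset E_{t-\delta}$ means that some $i$ has $f'_i\ge t$ and $f_i<t-\delta$. So $\sum_i(f_i-f'_i)^2\ge\delta^2$ and $\Phi_x(M)\le\rho+\varepsilon-\eta\delta^2/4$. The filtration $M$ and this bound do not depend on $x$. Hence $\Phi(M)\le\rho+\varepsilon-\eta\delta^2/4<\rho$, a contradiction.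
\end{proof}

This is the only place where $\eta>0$ is used: for $\eta=0$ Lemma~\ref{lem:convex} gives no gain.

Next we need the analog of \eqref{eq:setcut}. The number $|I\setminus T|$ becomes
\[
D(I)=\int_0^1[I:E_t]\,dt\qquad(I\in\mathcal L).
\]
In the model case \eqref{eq:setcut} held because points outside $T$ have small frequency. Here we argue from minimality: enlarging $E$ by $I$ cannot lower all the $\Phi_y$. For given $y$, each new dimension costs $\alpha$ if it falls outside $A_y$ and saves $1-\alpha$ if it falls inside. So for some $y$ at most a fraction about $c$ of the new dimensions falls inside $A_y$.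

\begin{lemma}[cutting]\label{lem:cut}
Let $\varepsilon>0$ and $\Phi(E)\le\rho+\varepsilon$. For every $I\in\mathcal L$ there is $y\in X$ with $D(I\cap A_y)\le(c+\eta)D(I)+2\varepsilon$.
\end{lemma}

\begin{proof}
The family $E+I=(E_t+I)_t$ is a filtration, so $\Phi(E+I)\ge\rho$, and there is $y$ with
\[
\Phi_y(E+I)\ge\rho-\varepsilon\ge\Phi_y(E)-2\varepsilon .
\]
Put
\[
d_t=\dim\frac{E_t+I}{E_t}=[I:E_t],\qquad d'_t=\dim\frac{(E_t+I)\cap A_y}{E_t\cap A_y}=[(E_t+I)\cap A_y:E_t].
\]
Apply \eqref{eq:pq} with $C=E_t\cap A_y$ to $U=E_t$ and to $U=E_t+I$. Passing from the first to the second raises $\dim U/C$ by $d_t$ and $\dim(U\cap A_y)/C$ by $d'_t$. Thus $p_y$ changes by $d_t-d'_t$ and $q_y$ changes by $-d'_t$, and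
\[
-2\varepsilon\le\Phi_y(E+I)-\Phi_y(E)=\int_0^1\bigl[\alpha(d_t-d'_t)-(1-\alpha)d'_t\bigr]dt=\int_0^1(\alpha d_t-d'_t)\,dt .
\]
Hence $\int_0^1d'_t\,dt\le(c+\eta)D(I)+2\varepsilon$. Since $I\cap A_y\subset(E_t+I)\cap A_y$, we have $[I\cap A_y:E_t]\le d'_t$, and so $D(I\cap A_y)\le\int_0^1d'_t\,dt$.
\end{proof}

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:proof}

We follow the cutting argument of Section~\ref{sec:sets}, with two members of a near-minimizer $E$ in place of $T$. Cutting will put intersections $I_x$ into $E_{1-\lambda}$; this needs $D(I_x)<\lambda$, so $\lambda$ must not be too small. Their translates then lie in $E_{1-\lambda-\delta}$, and we need $p_x\le s$ there; the energy bound gives this when roughly $c(1-\lambda)(s+1)>r$. So the room $1-r/(s+1)=2/K$ must be shared between $1-c$ and $\lambda$, and we give half to each.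

\subsection*{Choice of constants}
Since $1-2/K=r/(s+1)>0$, we have $K>2$. Put $\lambda=1/K$ and $c=1-1/K\in(\frac12,1)$. Then
\[
c(1-\lambda)(s+1)=\Bigl(1-\frac1K\Bigr)^2(s+1)>\Bigl(1-\frac2K\Bigr)(s+1)=r .
\]
Also $m>K\ln(rK^2)$, so $c^m\le\exp(-m/K)<1/(rK^2)$, and therefore $c^m\frac r{1-c}=c^mrK<\lambda$. These two strict inequalities are the case $\eta=\delta=\varepsilon=0$ of
\begin{gather}
(c-\eta)(s+1)(1-\lambda-\delta)>r+\varepsilon,\label{eq:c1}\\
(c+\eta)^m\,\frac{r+\varepsilon}{1-c-\eta}+\frac{2\varepsilon}{1-c-\eta}<\lambda .\label{eq:c2}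
\end{gather}
By continuity we can choose first $\eta\in(0,1-c)$, then $\delta\in(0,1-\lambda)$, then $\varepsilon\in(0,\eta\delta^2/4)$ so that \eqref{eq:c1} and \eqref{eq:c2} hold. With these $c$ and $\eta$ in the definition of $\Phi$, fix a filtration $E$ with $\Phi(E)\le\rho+\varepsilon$. By \eqref{eq:rho}, $\Phi_x(E)\le r+\varepsilon$ for all $x$.

\subsection*{Step 1: $p_x(E_{1-\lambda-\delta})\le s$ for all $x$}
Suppose $p_x(E_{1-\lambda-\delta})\ge s+1$. As $E_t$ decreases in $t$, we have $p_x(E_t)\ge s+1$ for all $t\in(0,1-\lambda-\delta]$. With $\alpha\ge c-\eta$ and \eqref{eq:c1} this gives $\Phi_x(E)\ge(c-\eta)(s+1)(1-\lambda-\delta)>r+\varepsilon$, a contradiction.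

\subsection*{Step 2: intersections inside $E_{1-\lambda}$}
We claim that for each $x\in X$ there are $y_1,\dots,y_m\in X$ such that $I_x=A_x\cap A_{y_1}\cap\dots\cap A_{y_m}$ satisfies $I_x\subset E_{1-\lambda}$ and $\dim A_x/I_x\le rm$. Since $1-\alpha\ge1-c-\eta$,
\[
D(A_x)=\int_0^1q_x(E_t)\,dt\le\frac{\Phi_x(E)}{1-c-\eta}\le\frac{r+\varepsilon}{1-c-\eta}.
\]
Put $I^0=A_x$ and $I^j=I^{j-1}\cap A_{y_j}$, where $y_j$ is given by Lemma~\ref{lem:cut} for $I=I^{j-1}$. Then $D(I^j)\le(c+\eta)D(I^{j-1})+2\varepsilon$, and $I_x=I^m$ satisfies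
\[
D(I_x)\le(c+\eta)^mD(A_x)+2\varepsilon\sum_{j\ge0}(c+\eta)^j<\lambda
\]
by \eqref{eq:c2}. If $I_x\not\subset E_{1-\lambda}$, then $I_x\not\subset E_t$ for all $t\in[1-\lambda,1]$, so $[I_x:E_t]\ge1$ on an interval of length $\lambda$ and $D(I_x)\ge\lambda$, a contradiction. Finally, $I^{j-1}\subset A_x$ gives $\dim I^{j-1}/I^j=[I^{j-1}:A_{y_j}]\le[A_x:A_{y_j}]\le r$, so $\dim A_x/I_x\le rm$.

\subsection*{Step 3: the subspace $W$}
Put $W=\sum_{x\in X}\sum_{g\in G}gI_x$. This subspace is $G$-invariant. By Step~2 and Lemma~\ref{lem:inv} with $t=1-\lambda>\delta$,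
\[
gI_x\subset gE_{1-\lambda}\subset E_{1-\lambda-\delta}\qquad\text{for all }x\in X,\ g\in G .
\]
So $W\subset E_{1-\lambda-\delta}$, and $p_x(W)\le p_x(E_{1-\lambda-\delta})\le s$ by Step~1. Since $I_x\subset W\cap A_x$, we have $q_x(W)\le\dim A_x/I_x\le rm$.

It remains to see that the sum is finite. Each $gI_x$ is a finite intersection of members of $X$. Fix $x_0\in X$. We have $I_{x_0}\subset W\subset E_{1-\lambda-\delta}$ with both ends in $\mathcal L$, so $W/I_{x_0}$ is finite-dimensional and is spanned by the images of finitely many $gI_x$. Hence $W$ is the sum of $I_{x_0}$ and finitely many $gI_x$, and $W$ is admissible. This proves Theorem~\ref{thm:upper}. \qed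

\begin{remark}
The group enters only through the identity $\Phi(gE)=\Phi(E)$ and the definition of $W$; no averaging over $G$ or $X$ occurs, which is why neither needs to be finite. The uniform bound \eqref{eq:hyp} is used three times: for $\Phi(E)<\infty$, for $\rho\le r$, and for the cost $r$ of each cut. Pairwise commensurability alone is not enough. Let $V$ have basis $(e_i)_{i\in\mathbb Z}$, let $G=\mathbb Z$ act by shifts, and let $A_n=\langle e_i:i\ge n\rangle$. A nonzero finite sum of finite intersections of the $A_n$ is again some $A_n$, which is not invariant, and $q_n(0)=\infty$.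
\end{remark}

\begin{thebibliography}{9}
\bibitem{KP} David Kazhdan, Alexander Polishchuk, \emph{Almost invariant subspaces and operators}, arXiv:2107.08085 (2021).
\end{thebibliography}
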